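# Mahler measure against bipyramid volume for periodic alternating links

## 1. The guess $2\pi M(P)\ge vol^{\lozenge}(L)$ and the objects in it

Take an alternating link in a thickened torus. Two numbers can be read off its diagram. One is a sum of hyperbolic volumes, one ideal bipyramid per face. The other is the Mahler measure of a two-variable polynomial that counts dimers. On the simplest example, as we will see, $2\pi$ times the Mahler measure equals the volume exactly. The natural first guess is that the volume is always a lower bound:
$$2\pi M(P)\ \ge\ vol^{\lozenge}(L). \tag{1}$$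
This inequality, conjectured for every $\mathbb Z^2$-periodic alternating link with toroidally alternating quotient, is the problem of this lecture. It comes from Hong-Chuan Gan, "Bipyramid Volume, Mahler Measure and Some $\mathbb{Z}^2$-periodic Links", arXiv:2202.10218 (2022). We test (1) on small cases, see it fail with three crossings, and then prove the inequality that survives. First, the definitions.

**The link.** Let $I=(-1,1)$ and let $L\subset T^2\times I$ be a link with an alternating diagram on $T^2\times\{0\}$, projecting to a 4-valent graph $G_L$. The diagram is cellular: the faces (complementary regions) are disks. In the universal cover, $L$ lifts to a periodic link $\mathcal L\subset\mathbb R^2\times I$ with $L=\mathcal L/\Lambda$, where $\Lambda\cong\mathbb Z^2$ is a lattice of translations. The diagram is reduced: at every crossing in $\mathbb R^2$, four distinct faces of the lift $G_{\mathcal L}$ meet.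

**The Tait graph.** The faces can be checkerboard colored, invariantly under $\Lambda$. To see this, orient each edge of the projection from its over-end to its under-end. Around a crossing the ends alternate over, under, over, under, so consecutive edges of a face boundary are oriented coherently. Each face is then bounded clockwise or counterclockwise, and faces sharing an edge have opposite senses. The Tait graph $G_T$ has a vertex in each shaded face and an edge through each crossing. Write $\Gamma=G_T/\Lambda$, a graph on the torus, with vertex set $V$, edge set $E$ and face set $F$; the same letters denote cardinalities. The faces of $\Gamma$ correspond to the unshaded faces of $L$ and are disks, so $\Gamma$ is cellularly embedded and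
$$V-E+F=0 .$$
The faces of $L$ are the vertices and the faces of $\Gamma$. If degrees $d_v,d_f$ are counted in the cover (that is, by half-edges), the number $|f|$ of edges of a face of $L$ is the corresponding $d_v$ or $d_f$.

Conversely, every cellular $\Gamma\subset T^2$ comes from an alternating diagram. Take the medial graph (a crossing at the midpoint of each edge), shade the faces around the vertices of $\Gamma$, and at each crossing let the over-strand be the one which, rotated counterclockwise, sweeps the shaded regions. Walk along an edge of the medial graph with the shaded side on the left. At the start, the ray we walk along has shading on its left, so we leave on the over-strand. Seen from the other end, the ray has shading on its right, so we arrive on the under-strand. The diagram alternates. From now on we therefore draw only $\Gamma$.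

"Reduced" means that in the cover every edge of $G_T$ has two distinct endpoints and two distinct adjacent faces. In particular all $d_v,d_f\ge2$: the edge at a vertex of degree $1$ has the same face on both sides, and a face of degree $1$ is bounded by an edge with equal endpoints.

**The dimer model.** The generalized Temperley trick turns $G_T$ into a bipartite graph $G$. The midpoints of edges of $G_T$ are white; the vertices and the face centers of $G_T$ are black; each midpoint is joined to the two endpoints of its edge and to the centers of the two adjacent faces. All weights are $1$. Put $G_1=G/\Lambda$. The number $E$ of white vertices equals the number $V+F$ of black ones.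

**The Kasteleyn matrix.** $K(z,w)$ is the signed adjacency matrix of $G_1$ with rows indexed by white and columns by black vertices. An entry for an edge that crosses the boundary cycles of a fundamental domain is multiplied by $z^{\pm1}$, $w^{\pm1}$ according to the direction of crossing. Every face of $G$ is a quadrilateral $v,e,f,e'$, where $e,e'$ are consecutive edges at a vertex $v$ and $f$ is the face between them; for such a 4-cycle the Kasteleyn condition says that the product of the four signs is $-1$. The characteristic polynomial is $P=\det K$, and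
$$M(P)=\frac1{(2\pi i)^2}\int_{\mathbb T^2}\log|P(z,w)|\,\frac{dz}z\frac{dw}w .$$
From now on $\int_{\mathbb T^2}$ and "mean" refer to the normalized Haar measure. Recall that $\log|Q|$ is integrable on $\mathbb T^2$ for a Laurent polynomial $Q\not\equiv0$, that such a $Q$ is nonzero almost everywhere, and Jensen's formula: the mean of $\log|\lambda-z|$ over $|z|=1$ is $\log\max(|\lambda|,1)$.

**The matrix we use.** Orient the edges of $\Gamma$, choose lifts, and write $\zeta=(z,w)$. If the chosen lift of $e$ has head $(v',\lambda')$ and tail $(v,\lambda)$, where $\lambda,\lambda'\in\mathbb Z^2$ are translations relative to a fundamental domain, put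
$$x_e=\zeta^{\lambda'}\delta_{v'}-\zeta^{\lambda}\delta_v\in\mathbb C^V,$$
and let $y_e\in\mathbb C^F$ be defined in the same way with (left face) $-$ (right face). Let $X$, $Y$ be the matrices with columns $x_e$, $y_e$, and let $K=[\,X^T\,|\,Y^T\,]$.

*The signs are Kasteleyn.* For an edge $e$ with endpoint $v$ and adjacent face $f$ in the cover, the product of the signs of $(e,v)$ and $(e,f)$ does not change when $e$ is reversed. So compute with $v$ as tail: the product is $-1$ if $f$ is on the left of $e$, and $+1$ if $f$ is on the right. In the quadrilateral $v,e,f,e'$, with $e,e'$ pointing out of $v$, the face $f$ is to the left of one and to the right of the other. The total product is $-1$.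

*Other choices do not matter.* The ratio of two Kasteleyn sign choices is a $\pm1$-valued function on edges of $G_1$ with product $1$ around each face, so its product along closed walks is a homomorphism $\mathbb Z^2\to\{\pm1\}$. After a substitution $z\to\pm z$, $w\to\pm w$ that homomorphism is trivial, and the ratio becomes a product of signs attached to rows and columns. Other fundamental domains or conventions multiply rows and columns by monomials or make an invertible monomial change of coordinates. All of this preserves Haar measure and changes $|P|$ on $\mathbb T^2$ by nothing else, so $M(P)$ is well defined.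

**The bipyramid volume.** $B_n$ is the hyperbolic regular ideal bipyramid whose link polygons at the two coning vertices are regular $n$-gons, with $vol(B_2)=0$. For example, $B_3$ is two regular ideal tetrahedra glued along a face and $B_4$ is the regular ideal octahedron. Finally
$$vol^{\lozenge}(L)=\sum_{f\in\{\text{faces of }L\}} vol(B_{|f|}) .$$

## 2. The number $b(n)=vol(B_n)/2\pi$ is almost $\log n$ plus a constant

Let $\mathrm{Lob}(\theta)=-\int_0^\theta\log|2\sin t|\,dt=\frac12\sum_{n\ge1}\frac{\sin 2n\theta}{n^2}$ be the Lobachevsky function. It is odd, $\pi$-periodic, and satisfies $\mathrm{Lob}(2\theta)=2\,\mathrm{Lob}(\theta)+2\,\mathrm{Lob}(\theta+\frac\pi2)$. An ideal tetrahedron with dihedral angles $\alpha,\beta,\gamma$ has volume $\mathrm{Lob}(\alpha)+\mathrm{Lob}(\beta)+\mathrm{Lob}(\gamma)$.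

Cut $B_n$ around its axis into $n$ ideal tetrahedra. In the link of a coning vertex this cuts a regular $n$-gon from its center, so the angles are $\frac{2\pi}n,\frac\pi2-\frac\pi n,\frac\pi2-\frac\pi n$. With $\theta=\pi/n$ and $\mathrm{Lob}(\frac\pi2-\theta)=-\mathrm{Lob}(\theta-\frac\pi2)=-\mathrm{Lob}(\theta+\frac\pi2)$,
$$vol(B_n)=n\big[\mathrm{Lob}(2\theta)-2\,\mathrm{Lob}(\theta+\tfrac\pi2)\big]=2n\,\mathrm{Lob}(\pi/n),$$
which also gives $0$ for $n=2$. Put $b(n)=vol(B_n)/2\pi=\frac n\pi\mathrm{Lob}(\frac\pi n)$. Writing $2\sin t=2t\cdot\frac{\sin t}t$ in the integral,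
$$b(n)=\log\frac{en}{2\pi}+\varepsilon(n),\qquad \varepsilon(n)=\frac n\pi\int_0^{\pi/n}\log\frac t{\sin t}\,dt. \tag{2}$$
From $\frac{\sin t}t=\prod_{k\ge1}\big(1-\frac{t^2}{k^2\pi^2}\big)$ we see that $\log\frac t{\sin t}$ is increasing on $(0,\pi)$ and is at least $\sum_k\frac{t^2}{k^2\pi^2}=\frac{t^2}6$. So $\varepsilon(n)$, the average of an increasing function over $(0,\pi/n)$, is decreasing in $n$; it tends to $0$; and $\varepsilon(n)\ge\frac{\pi^2}{18n^2}$. In particular $b(n)-\log n$ is decreasing in $n$.

Values: $b(2)=0$. Next, $\mathrm{Lob}(\frac\pi4)=\frac C2$ with $C=0.915965\ldots$ Catalan's constant, so $b(4)=\frac{2C}\pi=0.58312\ldots$. Also $b(3)=v_{tet}/\pi=1.01494\ldots/\pi=0.32306\ldots$. What we need is $b(3)<\frac13$, and this can be checked by hand: $\mathrm{Lob}(\frac\pi3)=\frac{\sqrt3}4\big(1-\frac14+\frac1{16}-\frac1{25}+\frac1{49}-\cdots\big)$ alternates with decreasing terms, so it is less than $0.43302\cdot0.79291<0.34335$, and $\frac3\pi\cdot0.34335<0.3279$. Finally $b(n)>0$ for $n\ge3$, because $\mathrm{Lob}$ vanishes at $0$ and $\frac\pi2$ and increases, then decreases, in between.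

## 3. Square lattice: equality. One doubled edge: failure

For $k\ge1$ let $\Gamma_k\subset T^2=\mathbb R^2/\mathbb Z^2$ have one vertex, $k$ parallel horizontal loops $e_1,\dots,e_k$ and one vertical loop $g$.

**The case $k=1$.** The cover is the square lattice; there are two crossings, one vertex of degree $4$ and one quadrilateral face. The graph $G$ is again a square lattice, with half the spacing. Orient the loops right and up, and let the face $\lambda=0$ lie above and to the right of the vertex $\lambda=0$. Then
$$K=\begin{pmatrix} z-1&1-w^{-1}\\ w-1&z^{-1}-1\end{pmatrix},\qquad P=(2-z-z^{-1})+(2-w-w^{-1})=|1-z|^2+|1-w|^2\ \text{ on }\mathbb T^2.$$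

**The case $k=2$.** Now there are three crossings. Take $e_1$ as the lower and $e_2$ as the upper horizontal loop, with a bigon between them. With rows $e_1,e_2,g$ and columns (vertex, bigon, quadrilateral),
$$K=\begin{pmatrix} z-1&1&-w^{-1}\\ z-1&-1&1\\ w-1&0&z^{-1}-1\end{pmatrix},$$
$$P=-2(z-1)(z^{-1}-1)+(w-1)(1-w^{-1})=-\big[2(2-z-z^{-1})+(2-w-w^{-1})\big].$$
So on $\mathbb T^2$, $|P|=2|1-z|^2+|1-w|^2$.

**The integral.** For real $k\ge1$ we claim
$$\int_{\mathbb T^2}\log\big(k|1-z|^2+|1-w|^2\big)=\log k+\tfrac4\pi\mathrm{Ti}_2(k^{-1/2}),\qquad \mathrm{Ti}_2(a)=\sum_{j\ge0}\frac{(-1)^ja^{2j+1}}{(2j+1)^2}. \tag{3}$$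
Fix $w=e^{i\varphi}$, put $s=|1-w|^2=4\sin^2\frac\varphi2$, and let $\lambda=e^{2u}\ge1$ with $\sinh u=|\sin\frac\varphi2|/\sqrt k$. Then $\lambda+\lambda^{-1}=2+4\sinh^2u=2+\frac sk$, so for $|z|=1$
$$k(2-z-z^{-1})+s=k(\lambda+\lambda^{-1}-z-z^{-1})=k\lambda^{-1}|\lambda-z|^2 .$$
By Jensen's formula the mean over $z$ of the logarithm is $\log k-\log\lambda+2\log\lambda=\log k+2u$. Averaging over $\varphi$, with $x=\varphi/2$, the left side of (3) is $\log k+\frac4\pi\int_0^{\pi/2}\operatorname{arcsinh}\big(\frac{\sin x}{\sqrt k}\big)dx$. Finally, substituting $c=\cos x$,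
$$\frac d{da}\int_0^{\pi/2}\operatorname{arcsinh}(a\sin x)\,dx=\int_0^1\frac{dc}{\sqrt{1+a^2-a^2c^2}}=\frac{\arctan a}a ,$$
and $\int_0^a\frac{\arctan t}t\,dt=\mathrm{Ti}_2(a)$. For $0<a\le1$ the series alternates with decreasing terms.

**Testing $k=1$.** $M(P)=\frac4\pi\mathrm{Ti}_2(1)=\frac{4C}\pi$, and $vol^\lozenge/2\pi=2b(4)=\frac{4C}\pi$. Equality in (1), which is why the guess is tempting.

**Testing $k=2$.** The vertex has degree $6$, and the faces are a bigon (volume $0$) and a quadrilateral. So $vol^\lozenge(L_2)/2\pi=b(6)+b(4)$. By (2), $b(6)\ge1+\log\frac3\pi+\frac{\pi^2}{648}>0.96911$, so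
$$\frac{vol^\lozenge(L_2)}{2\pi}>0.96911+0.58312=1.55223,\qquad vol^\lozenge(L_2)>9.752 .$$
On the other side, truncating the series after a positive term,
$$\mathrm{Ti}_2(2^{-1/2})<\tfrac1{\sqrt2}\big(1-\tfrac1{18}+\tfrac1{100}-\tfrac1{392}+\tfrac1{1296}\big)<0.67364,$$
so $M(P)<0.69315+0.85771=1.55086$ and $2\pi M(P)<9.745$. The graph is reduced: in the cover, every edge has distinct endpoints, each horizontal edge separates the bigon from a quadrilateral, and the vertical edge separates two different translates of the quadrilateral. The guess (1) is false.

The gap is small, so one should ask whether it is an accident and what can be saved. These are the two results we shall prove.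

**Theorem 1 (disproof).** For $k\ge2$ let $\Gamma_k\subset T^2=\mathbb R^2/\mathbb Z^2$ have one vertex, $k$ parallel horizontal loops and one vertical loop. The corresponding reduced cellular alternating link $L_k$ ($k+1$ crossings) satisfies $2\pi M(P)<vol^{\lozenge}(L_k)$. For $k=2$: $2\pi M(P)<9.745$ and $vol^\lozenge(L_2)>9.752$.

**Theorem 2 (sharp correct inequality).** For every reduced cellular alternating $L$ as in Section 1, $2\pi M(P)>\frac12vol^{\lozenge}(L)$. The constant $\frac12$ cannot be increased: the infimum of $2\pi M(P)/vol^\lozenge(L)$ is $\frac12$, and it is not attained. Moreover $2\pi M(P)-vol^\lozenge(L)$ is unbounded below.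

The counterexamples of Theorem 1 contain bigons. The conjecture as stated allows them and uses $vol(B_2)=0$ for them. Nothing here addresses the statement restricted to diagrams without bigons.

## 4. From the Kasteleyn matrix to a twisted Laplacian

The matrix $K$ mixes vertices and faces, which makes $P$ hard to control for a general graph. The goal of this section is to replace it by $XX^*$, which sees only the vertices. We need one linear algebra fact twice.

**Lemma 1 (complementary minors).** Let $M_1,M_2$ be matrices with rows indexed by a finite set $E$, of full column ranks $a,b$ with $a+b=|E|$, and with column spaces orthogonal in $\mathbb C^E$. There is $\kappa>0$ with $|\det(M_1)_T|=\kappa\,|\det(M_2)_{E\setminus T}|$ for all $T\subset E$ with $|T|=a$, where the subscript selects rows. Empty determinants are $1$.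

*Proof.* Write $M_i=Q_iR_i$ with orthonormal columns in $Q_i$ and $R_i$ invertible; this only introduces $\kappa=|\det R_1|/|\det R_2|$. Now $U=[Q_1\,Q_2]$ is unitary. Order the rows so that $T$ comes first, $U=\begin{pmatrix}A&B\\C&D\end{pmatrix}$. Then
$$U^*\begin{pmatrix}A&0\\C&1\end{pmatrix}=\begin{pmatrix}1&C^*\\0&D^*\end{pmatrix},$$
because $U^*$ sends the first $a$ columns of $U$ to the first $a$ unit vectors. Taking determinants, $|\det A|=|\det D|$. $\square$

**Lemma 2.** (a) If $T\subset E$, $|T|=V$ and $\det X_T\not\equiv0$, then $\int_{\mathbb T^2}\log|\det X_T|=0$. The same holds for $Y$ (with $|T|=F$).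

(b) For almost every $\zeta\in\mathbb T^2$: $X,Y$ have ranks $V,F$, and $|\det X_T|=\kappa(\zeta)\,|\det Y_{E\setminus T}|$ for all $T$ with $|T|=V$, where $\kappa(\zeta)>0$.

(c) $M(P)=\int_{\mathbb T^2}\log\det(XX^*)$.

*Proof.* **Step 1: maximal minors of $X$ are simple, which gives (a).** The matrix $X_T$ is block diagonal along the connected components of the graph $(V,T)$. Since $\det X_T\not\equiv0$, no component has fewer edges than vertices, so each has exactly as many edges as vertices: it is unicyclic. A leaf gives a row with one nonzero entry, which is $\pm$ a monomial; expand along it and repeat until only the cycles are left. Take a cycle with vertices $v_1,\dots,v_\ell$ and edges $e_i$ from $v_i$ to $v_{i+1}$, with tail and head translations $\lambda_i,\lambda_i'$. Its determinant has two terms, the second carrying the sign $(-1)^{\ell-1}$ of an $\ell$-cycle: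
$$\prod_i(-\zeta^{\lambda_i})+(-1)^{\ell-1}\prod_i\zeta^{\lambda_i'}=(-1)^\ell\prod_i\zeta^{\lambda_i}\,\big(1-\zeta^\gamma\big),\qquad\gamma=\sum_i(\lambda_i'-\lambda_i).$$
Here $\gamma\in\mathbb Z^2$ is the displacement between the ends of the lifted cycle. Since the determinant is not identically $0$, $\gamma\ne0$; then $\zeta^\gamma$ is uniform on the circle and $\int\log|1-\zeta^\gamma|=0$ by Jensen's formula. So $\int\log|\det X_T|=0$. The matrix $Y$ is the same construction for the dual graph, whose edges run from right face to left face.

**Step 2: the generic ranks.** The graph $\Gamma$ is connected and $H_1(\Gamma)\to H_1(T^2)=\mathbb Z^2$ is onto, because the embedding is cellular. The fundamental cycles of a spanning tree generate $H_1(\Gamma)$, so for some extra edge the cycle has $\gamma\ne0$. By the computation in Step 1, the tree plus this edge is a $T$ with $\det X_T\not\equiv0$. So $X$ has rank $V$ almost everywhere; dually, $Y$ has rank $F$.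

**Step 3: the column spaces of $X^T$ and $Y^T$ are orthogonal complements in $\mathbb C^E$, which gives (b).** Extend $h\in\mathbb C^V$ to the cover by $h(v,\lambda)=\zeta^\lambda h(v)$, and likewise for $\mathbb C^F$. Then $X^T$ and $Y^T$ are the maps
$$dh(e)=h(\text{head})-h(\text{tail}),\qquad d_*h(e)=h(\text{left})-h(\text{right}).$$
Since $|z|=|w|=1$, $\overline{\zeta^\lambda}=\zeta^{-\lambda}$. So the $v$-coordinate of $d^*d_*h=\overline X\,Y^Th$ is the sum of $\pm d_*h$ over the half-edges at $(v,0)$ in the cover ($+$ for an incoming, $-$ for an outgoing edge): the factor $\zeta^{-\lambda}$ moves an incidence at $(v,\lambda)$ back to $(v,0)$. Orienting these edges outward, the coordinate is $-\sum(h(\text{left})-h(\text{right}))$. The left face of each edge is the right face of the next one counterclockwise, so the sum telescopes around $v$ to $0$. The spaces are orthogonal, and their dimensions add up to $V+F=E$. Lemma 1 with $M_1=X^T$, $M_2=Y^T$ gives (b).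

**Step 4: $|P|$ splits into two determinants with the same mean logarithm, which gives (c).** By Step 3, $K^*K$ is block diagonal with blocks $\overline X X^T=\overline{XX^*}$ and $\overline{YY^*}$, so $|P|^2=\det(XX^*)\det(YY^*)$. By Cauchy–Binet and (b),
$$\det XX^*=\sum_T|\det X_T|^2=\kappa^2\sum_T|\det Y_{E\setminus T}|^2=\kappa^2\det YY^* .$$
Choose one $T$ with $\det X_T\not\equiv0$; then $\det Y_{E\setminus T}\not\equiv0$ as well, and by (a) $\int\log\kappa=0-0=0$. So $\int\log\det XX^*=\int\log\det YY^*$, and these two add up to $2M(P)$. $\square$

## 5. Proof of Theorem 1: $k$ parallel loops act like one edge of weight $k$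

In $\Gamma_k$ the vertex has degree $2k+2$, and the faces are $k-1$ bigons and one quadrilateral ($V+F=1+k=E$). In the cover every edge has distinct endpoints; a horizontal edge separates two different bigons, or a bigon and a quadrilateral; the vertical edge separates two translates of the quadrilateral. So the diagram is reduced, and $vol^\lozenge(L_k)/2\pi=b(2k+2)+b(4)$.

Parallel edges give equal columns: $x_{e_i}=z-1$ for all $i$, and $x_g=w-1$. By Lemma 2(c) and (3),
$$M(P)=\int\log\big(k|1-z|^2+|1-w|^2\big)=\log k+\tfrac4\pi\mathrm{Ti}_2(k^{-1/2}).$$
As $k\to\infty$ this is $\log k+o(1)$, while by (2) the volume side is $\log k+1-\log\pi+\frac{2C}\pi+o(1)$, larger by about $0.438$. So failure for large $k$ is clear, and it remains to cover every $k\ge2$. The case $k=2$ was done in Section 3.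

**Step 1: the case $k=3$, by numbers.** $\mathrm{Ti}_2(3^{-1/2})<\frac1{\sqrt3}\big(1-\frac1{27}+\frac1{225}\big)<0.5586$, so $M(P)<1.0987+0.7113=1.8100$. On the other side $b(8)+b(4)>\log\frac{4e}\pi+0.5831>1.2415+0.5831=1.8246$.

**Step 2: all $k\ge4$ at once, by a one-variable estimate.** Let $x=k^{-1/2}\le\frac12$. From $\mathrm{Ti}_2(x)\le x$ and $b(2k+2)\ge\log\frac{e(k+1)}\pi$,
$$b(2k+2)+b(4)-M(P)\ \ge\ h(x):=\log(1+x^2)+1-\log\pi+\tfrac{2C}\pi-\tfrac4\pi x .$$
On $(0,\frac12]$, $h'(x)=\frac{2x}{1+x^2}-\frac4\pi\le0.8-\frac4\pi<0$, so $h(x)\ge h(\frac12)>0.2231-0.1448+0.5831-0.6367>0$. This proves Theorem 1. $\square$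

## 6. Two vertices sharing $k$ edges: why the constant cannot exceed $\frac12$

In $\Gamma_k$ the bundle of $k$ loops raises the degree of a single vertex. Let it run between two different vertices, so that both see degree about $k$ and the volume gets $2\log k$, while the determinant, where $k$ equal columns have rank $1$, still grows only linearly in $k$.

For $k\ge1$ let $\Gamma'_k$ have two vertices $a,b$: $k$ parallel horizontal edges from $a$ to $b$, one horizontal edge from $b$ to the next copy of $a$, and a vertical loop at each of $a,b$. This is the square lattice with period $2\times1$ in which every second horizontal edge is replaced by $k$ parallel ones. It is cellular and reduced, $d_a=d_b=k+3$, and the faces are $k-1$ bigons and two quadrilaterals ($V+F=k+3=E$). By (2),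
$$\frac{vol^\lozenge}{2\pi}=2b(k+3)+2b(4)\ \ge\ 2\log\frac{e(k+3)}{2\pi}.$$
The columns are $\delta_b-\delta_a$ ($k$ times), $z\delta_a-\delta_b$, $(w-1)\delta_a$ and $(w-1)\delta_b$. With $s=|1-w|^2\in[0,4]$ and $z=e^{i\alpha}$, the matrix $XX^*$ has both diagonal entries $k+1+s$ and off-diagonal entry $-(k+z)$, so
$$\det XX^*=(k+1+s)^2-|k+z|^2=2k(1+s-\cos\alpha)+(1+s)^2-1\le12k+24 .$$
By Lemma 2(c), $M(P)\le\log(12k+24)$. Therefore
$$\frac{2\pi M(P)}{vol^\lozenge}\le\frac{\log(12k+24)}{2\log\frac{e(k+3)}{2\pi}}\longrightarrow\frac12,\qquad 2\pi M(P)-vol^\lozenge\longrightarrow-\infty\qquad(k\to\infty).$$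
The ratio is always defined: for every $L$, $\sum d_v+\sum d_f=4E=4(V+F)$, so some face has degree at least $4$ and $vol^\lozenge(L)>0$. Once we prove $2\pi M(P)>\frac12vol^\lozenge(L)$ for all $L$, the infimum of the ratio is exactly $\frac12$ and is not attained. The rest of the lecture proves this strict inequality.

## 7. Entropy bounds from one side, and where they break

We need a lower bound for $\int\log\det XX^*$. Since $\det XX^*=\sum_T|\det X_T|^2$ and each nonzero $|\det X_T|$ has mean logarithm $0$, it is natural to choose a probability measure $\nu$ on the sets $T$ with $\det X_T\not\equiv0$ and to use a concavity inequality. Put $p_e=\nu(e\in T)$, and assume $0<p_e<1$. The function $f(a)=\det(X\,\mathrm{diag}(a)X^*)=\sum_T|\det X_T|^2\prod_{e\in T}a_e$ has concave logarithm, the vectors $(1_{e\in T}/p_e)_e$ have mean $\mathbf 1$, and Jensen's inequality gives, after integration,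
$$M(P)\ \ge\ \sum_ep_e\log\frac1{p_e}.\tag{4}$$
(This is the case $A=E$ of Lemma 3 below, which has a full proof.) The same argument with $Y$ and the complements $E\setminus T$ gives
$$M(P)\ \ge\ \sum_e(1-p_e)\log\frac1{1-p_e}.\tag{5}$$

Neither suffices alone. Let $\Gamma$ be the dual of $\Gamma_k$, with $k$ vertices, one face and $k+1$ edges; it has the same $M(P)$ and the same volume as $\Gamma_k$. Since $\sum_ep_e=V=k$ and $x\mapsto x\log\frac1x$ is concave, the right side of (4) is at most $k\log(1+\frac1k)<1$ for every choice of $\nu$, while we need at least $\frac12(b(2k+2)+b(4))$, which tends to infinity. So (4) breaks when most $p_e$ are close to $1$; symmetrically, (5) breaks on $\Gamma_k$. Nor can we add the two right sides. For the square lattice $\Gamma_1$, the sets $T$ are the two single edges, and for $p=(\frac12,\frac12)$ the sum of the two right sides is $2\log2=1.386\ldots$, more than $M(P)=\frac{4C}\pi=1.166\ldots$.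

The way past this is to let each edge use only one of the two entropies: the first if $p_e\le\frac12$, the second if $p_e>\frac12$. For this the determinant must factor along the partition $E=A\sqcup B$. It does if every $T$ in the support of $\nu$ meets $A$ in as many edges as linear algebra allows. Section 8 proves the split bound under that condition, and Section 9 finds a $\nu$ satisfying it.

## 8. A determinant inequality split along $A\sqcup B$

**Lemma 3.** Let $X$ be a complex $V\times E$ matrix of rank $V$, $A\subset E$, $B=E\setminus A$, $r=\operatorname{rank}X_A$. Let $\nu$ be a probability measure on sets $T$ with $|T|=V$, $\det X_T\ne0$, $|T\cap A|=r$, and let $p_e=\nu(e\in T)\in(0,1)$ for all $e$. Then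
$$\log\det XX^*\ \ge\ \sum_T\nu(T)\log|\det X_T|^2+\sum_{e\in A}p_e\log\tfrac1{p_e}+\sum_{e\in B}(1-p_e)\log\tfrac1{1-p_e}.$$

*Proof.* **Step 1: factor the relevant minors.** A unitary change of basis of $\mathbb C^V$ changes neither $\det XX^*$ nor any $|\det X_T|$. Choose it so that the column space of $X_A$ becomes the span of the first $r$ coordinates:
$$X_A=\begin{pmatrix}X'\\0\end{pmatrix},\qquad X_B=\begin{pmatrix}*\\Z\end{pmatrix},$$
with $r$ rows in $X'$ and $V-r$ rows in $Z$, both of full row rank because $X$ has rank $V$. If $|T|=V$ and $|T\cap A|=r$, then $X_T$ is block triangular with square blocks, so $|\det X_T|=|\det X'_{T\cap A}|\,|\det Z_{T\cap B}|$. Keeping only these $T$ in Cauchy–Binet, and writing $a^S=\prod_{e\in S}a_e$,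
$$\det XX^*\ \ge\sum_{|T\cap A|=r}|\det X_T|^2=f(\mathbf 1)\,g(\mathbf 1),$$
$$f(a)=\sum_{S\subset A,\,|S|=r}|\det X'_S|^2a^S,\qquad g(b)=\sum_{S\subset B,\,|S|=V-r}|\det Z_S|^2\,b^{B\setminus S}.$$
In $g$ we put the variables on the complement of $S$; this is what will produce the entropy of $1-p_e$.

**Step 2: $\log f$ and $\log g$ are concave on the closed nonnegative orthants** (with values in $[-\infty,\infty)$). By Cauchy–Binet $f(a)=\det(X'\mathrm{diag}(a)X'^*)$. For $g$, let $N$ be a matrix of full row rank whose rows span the Hermitian orthogonal complement of the row space of $Z$ in $\mathbb C^B$. Lemma 1 with $M_1=Z^T$, $M_2=N^T$ gives $|\det Z_S|=\kappa|\det N_{B\setminus S}|$, so $g(b)=\kappa^2\det(N\mathrm{diag}(b)N^*)$ with $\kappa>0$. It remains to recall that $\log\det$ is concave on positive semidefinite matrices: two positive definite matrices can be simultaneously reduced to $1$ and $\mathrm{diag}(\mu_i)$ by a congruence, and $\sum_i\log(1-t+t\mu_i)$ is concave in $t$; if one of the two matrices is singular, the right side of the concavity inequality is $-\infty$.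

**Step 3: apply Jensen to random indicator vectors.** For $T$ distributed by $\nu$, the vectors $a_T=(1_{e\in T}/p_e)_{e\in A}$ and $b_T=(1_{e\notin T}/(1-p_e))_{e\in B}$ have mean $\mathbf 1$. In $f(a_T)$ only sets $S\subset T\cap A$ contribute; as $|S|=r=|T\cap A|$, only $S=T\cap A$. In $g(b_T)$ only $S$ with $B\setminus S\subset B\setminus T$, that is $S\supset T\cap B$, contribute; as $|S|=V-r=|T\cap B|$, only $S=T\cap B$. So
$$\log f(\mathbf 1)+\log g(\mathbf 1)\ \ge\ \mathbb E_\nu\big[\log f(a_T)+\log g(b_T)\big]=\mathbb E_\nu\Big[\log|\det X_T|^2+\sum_{e\in T\cap A}\log\tfrac1{p_e}+\sum_{e\in B\setminus T}\log\tfrac1{1-p_e}\Big],$$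
and evaluating the expectation gives the claim. $\square$

## 9. The basis polytope and its point of least norm

Let $\mathcal M$ be the matroid on $E$ represented over $\mathbb C(z,w)$ by the columns of $X$: independent sets are sets of independent columns, bases are the $T$ with $|T|=V$ and $\det X_T\not\equiv0$, and $r(A)=\operatorname{rank}X_A$. By Lemma 2(b) the complements of bases are the bases for the columns of $Y$, so $Y$ represents the dual matroid $\mathcal M^*$; its rank function is $r^*$. For almost every $\zeta\in\mathbb T^2$, $\operatorname{rank}X_A(\zeta)=r(A)$ for all $A$ simultaneously, since finitely many minors are involved.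

*Example.* In $\Gamma_k$ the bases are the single edges. In $\Gamma'_k$ the bases are all pairs of edges except two of the $k$ parallel ones: for instance a parallel edge together with the edge from $b$ to $a$ has determinant $1-z$.

The next lemma is where the factor $2$ of Theorem 2 enters, and the only place where reducedness is used beyond $d\ge2$. For $A\subset E$ let $n(A)$ and $n^*(A)$ be the numbers of vertices and of faces of $\Gamma$ incident to $A$.

**Lemma 4.** For every $A\subset E$,
$$n(A)\le2r(A),\qquad n^*(A)\le2r^*(A).\tag{6}$$

*Proof.* Columns from different connected components of the subgraph formed by $A$ have disjoint supports, so rank is additive over components. A component with $n_i\ge2$ vertices contains a spanning tree, whose columns are independent (expand along leaves), so its rank is at least $n_i-1\ge n_i/2$. A component with one vertex contains a loop. In the cover the endpoints of an edge are distinct, so the loop has nonzero displacement, its column is not $0$, and the rank is $1$. The dual statement is the same argument for $Y$, using that the two faces adjacent to an edge in the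 cover are distinct. $\square$

In $\Gamma'_k$, when $A$ is the bundle of parallel edges, $n(A)=2$ and $r(A)=1$: equality.

**The choice of $p$.** Let $\mathcal P$ be the convex hull of the vectors $1_T$, $T$ a basis of $\mathcal M$. Let $p\in\mathcal P$ minimize $\sum_ep_e^2$, and write $p=\sum_T\nu(T)1_T$ with a probability measure $\nu$ on bases. For $t\ge0$ let $A_t=\{e:p_e\le t\}$ and $A^*_t=\{e:1-p_e\le t\}$.

**Lemma 5.** Every $T$ in the support of $\nu$ satisfies $|T\cap A_t|=r(A_t)$ for all $t$. Hence
$$\sum_{e\in A_t}p_e=r(A_t),\qquad \sum_{e\in A^*_t}(1-p_e)=r^*(A^*_t),\tag{7}$$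
and $0<p_e<1$ for all $e$.

*Proof.* **Step 1: supported bases have minimum weight for the weights $p_e$.** Since $p$ minimizes the norm on a convex set, $\sum_ep_e(q_e-p_e)\ge0$ for all $q\in\mathcal P$. So $p$ minimizes the linear function $q\mapsto\sum_ep_eq_e$ on $\mathcal P$, and as $p$ is an average of the supported $1_T$, each of them minimizes it too.

**Step 2: an exchange makes every level set tight.** Suppose a supported $T$ has $|T\cap A_t|<r(A_t)$. By augmentation there is $e\in A_t\setminus T$ with $(T\cap A_t)\cup e$ independent. The circuit in $T\cup e$ is not contained in $(T\cap A_t)\cup e$, so it contains some $e'\in T\setminus A_t$, for which $p_{e'}>t\ge p_e$. Then $T-e'+e$ is a basis of smaller weight, contradicting Step 1. Averaging $|T\cap A_t|=r(A_t)$ over $\nu$ gives the first half of (7).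

**Step 3: the dual half.** On $\mathcal P$ we have $\sum q_e=V$, so $\sum(1-q_e)^2=E-2V+\sum q_e^2$. Hence $1-p$ is the point of least norm in the polytope of $\mathcal M^*$, and Steps 1 and 2 for $\mathcal M^*$ give the second half of (7).

**Step 4: no $p_e$ is $0$ or $1$.** For $t=0$, (7) gives $r(A_0)=0$, so $n(A_0)=0$ by (6), and $A_0$ is empty. In the same way $A_0^*$ is empty. $\square$

*Example.* In $\Gamma'_k$ with $k\ge3$, let $q\in\mathcal P$ have sum $x\le1$ over the parallel edges, hence $2-x$ over the other three. Then $\sum q_e^2\ge\frac{x^2}k+\frac{(2-x)^2}3$, which decreases for $x\le\frac{2k}{k+3}$, and $\frac{2k}{k+3}\ge1$. So the minimum is at $x=1$: $p_e=\frac1k$ on the parallel edges and $\frac13$ on the others, attained by choosing one parallel edge and one other edge uniformly at random. For $\frac1k\le t<\frac13$ (when $k>3$), $A_t$ is the bundle, and both sides of (7) are $1$.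

**The lower bound for $M(P)$.** Let $A=A_{1/2}=\{p_e\le\frac12\}$ and $B=E\setminus A$. By Lemma 5, every supported $T$ has $|T\cap A|=r(A)$ and all $p_e\in(0,1)$, so Lemma 3 applies to $X(\zeta)$ for almost every $\zeta\in\mathbb T^2$. Integrate: the terms $\log|\det X_T|^2$ have integral $0$ by Lemma 2(a), and $\int\log\det XX^*=M(P)$ by Lemma 2(c). So
$$M(P)\ \ge\ \sum_{e\in A}p_e\log\tfrac1{p_e}+\sum_{e\in B}(1-p_e)\log\tfrac1{1-p_e}.\tag{8}$$

## 10. From the levels of $p$ to the degrees: the end of Theorem 2

We must now bound $\sum_vb(d_v)+\sum_fb(d_f)$ by twice the right side of (8). A vertex of large degree need not have small $p_e$ around it, so we need an inequality that compares $b(d)$ with a level $u$ at the price of a term linear in $du$.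

**Lemma 6.** For integers $d\ge2$ and $0<u\le\frac12$: $b(d)\le\log\frac1{2u}+\frac23(du-1)$.

*Proof.* For $d=2$ put $x=2u\le1$: $-\log x\ge1-x\ge\frac23(1-x)$, so the right side is at least $0=b(2)$. For $d\ge3$, the right side as a function of $u>0$ is minimal where $-\frac1u+\frac{2d}3=0$, i.e. $u=\frac3{2d}$, with value $\log\frac d3+\frac13$. By Section 2, $b(d)-\log d$ is decreasing in $d$, so $b(d)\le\log\frac d3+b(3)<\log\frac d3+\frac13$. $\square$

**Step 1: apply Lemma 6 at every vertex.** Let $u_e=\min(p_e,\frac12)$, $u_v=\min_{e\ni v}u_e$ and $U_v=\sum_{e\ni v}u_e$ (over half-edges), so $U_v\ge d_vu_v$ and $\sum_vU_v=2\sum_eu_e$. Lemma 6 with $d=d_v$, $u=u_v$, summed over $v$, gives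
$$\sum_vb(d_v)\le\sum_v\log\frac1{2u_v}+\frac23\Big(2\sum_eu_e-V\Big).\tag{9}$$

**Step 2: bound the logarithms by an entropy, using tightness of the levels.** Write $\log\frac1{2u}=\int_u^{1/2}\frac{dt}t$. For $t<\frac12$, $u_v\le t$ means that $v$ is incident to an edge with $p_e\le t$. So by (6) and (7)
$$\sum_v\log\frac1{2u_v}=\int_0^{1/2}n(A_t)\frac{dt}t\le2\int_0^{1/2}r(A_t)\frac{dt}t=2\int_0^{1/2}\sum_{e\in A_t}p_e\frac{dt}t=2\sum_{e\in A}p_e\log\frac1{2p_e}.$$

**Step 3: compute the linear term.** Put $\rho=\sum_{e\in A}p_e$, $\sigma=\sum_{e\in B}(1-p_e)$ and $R=\rho+\sigma$, which is positive. Then $V=\sum_ep_e=\rho+|B|-\sigma$ and $2\sum_eu_e=2\rho+|B|$, so $2\sum_eu_e-V=R$. With (9) and Step 2,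
$$\sum_vb(d_v)\le2\sum_{e\in A}p_e\log\frac1{p_e}-2\rho\log2+\tfrac23R.\tag{10}$$

**Step 4: the same for faces.** Repeat Steps 1–3 for $\mathcal M^*$ with $u_e^*=\min(1-p_e,\frac12)$. For $t<\frac12$ we have $A_t^*\subset B$, and the second halves of (6) and (7) give
$$\sum_f\log\frac1{2u^*_f}\le2\sum_{e\in B}(1-p_e)\log\frac1{2(1-p_e)},\qquad u^*_f=\min_{e\ni f}u^*_e.$$
The linear term uses $F=\sum_e(1-p_e)=\sigma+|A|-\rho$ and $2\sum_eu^*_e=2\sigma+|A|$, so $2\sum_eu_e^*-F=R$ again. Hence
$$\sum_fb(d_f)\le2\sum_{e\in B}(1-p_e)\log\frac1{1-p_e}-2\sigma\log2+\tfrac23R.\tag{11}$$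

**Step 5: add.** The left sides of (10) and (11) add up to $vol^\lozenge(L)/2\pi$, and by (8) the entropies add up to at most $2M(P)$:
$$\frac{vol^\lozenge(L)}{2\pi}\ \le\ 2M(P)-2R\log2+\tfrac43R=2M(P)-2R\big(\log2-\tfrac23\big)\ <\ 2M(P),$$
because $\log2=0.693\ldots>\frac23$ and $R>0$. So $2\pi M(P)>\frac12vol^\lozenge(L)$ for every reduced cellular alternating $L$. With the family $\Gamma'_k$ of Section 6, this proves Theorem 2. $\square$
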